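\title{A Banach space exhausted by $1$-complemented separable subspaces\\ that has no projectional skeleton}

\begin{abstract}
Suppose that a Banach space is the union of a directed family of $1$-complemented separable subspaces, closed under closures of unions of increasing sequences. If the density of the space is at most $\aleph_1$, then it has a projectional skeleton. We show in ZFC that this fails in density $\aleph_2$, and in every larger density, which answers a question posed in \cite{Kubis} in the negative. The example of density $\aleph_2$ also has no projectional resolution of the identity under any equivalent norm. It has coordinate subspaces $X_A$, $A\subset\omega_2$; an injection $A\to\mathbb N$ gives a projection of norm at most one onto $X_A$, while for suitable uncountable $A$ there is no bounded projection at all.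
\end{abstract}

\section{The question and the results}

Scalars are real or complex, and $\mathbb N=\{0,1,2,\dots\}$. A \emph{projection} on a Banach space $X$ is a bounded linear operator $P\colon X\to X$ with $P^2=P$; its range $PX=\ker(\mathrm{id}-P)$ is closed. A closed subspace is \emph{complemented} if it is the range of a projection, and \emph{$1$-complemented} if it is the range of a projection of norm at most $1$. The density $\operatorname{dens}X$ is the least cardinality of a dense subset of $X$.

\begin{definition}\label{def:skeleton}
A \emph{projectional skeleton} in $X$ is a family $\{P_s\}_{s\in\Gamma}$ of projections, indexed by an up-directed partially ordered set $\Gamma$, such that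
\begin{enumerate}
\item[(i)] each $P_sX$ is separable and $X=\bigcup_{s\in\Gamma}P_sX$;
\item[(ii)] if $s\le t$, then $P_s=P_sP_t=P_tP_s$;
\item[(iii)] if $s_0<s_1<s_2<\cdots$ in $\Gamma$, then $t=\sup_n s_n$ exists in $\Gamma$ and $P_tX=\operatorname{cl}\bigcup_{n}P_{s_n}X$.
\end{enumerate}
No uniform bound on the norms $\|P_s\|$ is assumed.
\end{definition}

A skeleton carries two kinds of information. The first concerns the ranges only: they are separable and complemented, they cover $X$, they increase with the index (this is $P_s=P_tP_s$), and the closure of the union of the ranges along an increasing sequence of indices is again a range. The second is the identity $P_s=P_sP_t$ for $s\le t$, which says that the kernels decrease: the projections are not only available but chosen coherently. The following notion isolates information of the first kind.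

\begin{definition}\label{def:exhaustion}
An \emph{exhaustion} of $X$ is a family $\mathcal F$ of closed separable subspaces of $X$ such that $X=\bigcup\mathcal F$, any two members of $\mathcal F$ are contained in a third ($\mathcal F$ is \emph{directed}), and $\operatorname{cl}\bigcup_nF_n\in\mathcal F$ whenever $F_0\subset F_1\subset F_2\subset\cdots$ are members of $\mathcal F$.
\end{definition}

Only increasing sequences occur in the last condition, since the closure of a union that is not nested need not be a subspace. Every Banach space has an exhaustion, namely the family of all its closed separable subspaces; the content lies in asking that the members be complemented. For example, in $\ell_p(I)$, $1\le p<\infty$, the subspaces $\ell_p(B)$ of vectors supported by a countable set $B\subset I$ form an exhaustion by $1$-complemented subspaces. Here coherence comes for free: the coordinate projections, indexed by the countable subsets of $I$ under inclusion, form a skeleton. The question, posed in \cite{Kubis}, is whether coherence can always be arranged.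

\medskip
\noindent\textbf{Question.} \emph{Let $X$ be a Banach space of density greater than $\aleph_1$ that has an exhaustion by $1$-complemented subspaces. Does $X$ have a projectional skeleton?}
\medskip

The restriction on the density is explained by a fact quoted in \cite{Kubis}: in density $\aleph_1$ such a space has a projectional resolution of the identity. Recall that a \emph{projectional resolution of the identity} (PRI) in a nonseparable space $X$ of density $\kappa$ is a family $\{P_\alpha\}_{\omega\le\alpha\le\kappa}$ of projections of norm $1$ such that $P_\alpha P_\beta=P_\beta P_\alpha=P_\alpha$ for $\alpha\le\beta$, $\operatorname{dens}P_\alpha X\le|\alpha|$, $P_\delta X=\operatorname{cl}\bigcup_{\omega\le\alpha<\delta}P_\alpha X$ for limit ordinals $\omega<\delta\le\kappa$, and $P_\kappa=\mathrm{id}$.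

In density $\aleph_1$ the given projections can be made coherent by composing them along a chain of length $\omega_1$ (Section~\ref{sec:aleph1}), and since all projections have norm at most $1$, nothing is lost in the compositions. One would guess that the argument can be repeated by induction on the density. It cannot.

\begin{theorem}\label{thm:main}
There is a Banach space $X$ of density $\aleph_2$ that has an exhaustion by $1$-complemented subspaces and has no projectional skeleton.
\end{theorem}

\begin{theorem}\label{thm:densities}
\begin{enumerate}
\item[(a)] Every Banach space of density at most $\aleph_1$ that has an exhaustion by $1$-complemented subspaces has a projectional skeleton consisting of projections of norm at most $1$.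
\item[(b)] For every cardinal $\kappa\ge\aleph_2$ there is a Banach space of density $\kappa$ that has an exhaustion by $1$-complemented subspaces and has no projectional skeleton.
\end{enumerate}
Thus an exhaustion by $1$-complemented subspaces forces a projectional skeleton exactly for densities at most $\aleph_1$.
\end{theorem}

\begin{theorem}\label{thm:pri}
Let $X$ be the space of Theorem~\ref{thm:main}, constructed in Section~\ref{sec:space}. Let $(Y_\alpha)_{\alpha<\omega_2}$ be an increasing chain of closed subspaces of $X$ of density at most $\aleph_1$ such that $Y_\delta=\operatorname{cl}\bigcup_{\alpha<\delta}Y_\alpha$ for limit $\delta$ and $\bigcup_\alpha Y_\alpha$ is dense in $X$. Then some $Y_\alpha$ is not complemented in $X$. In particular, $X$ has no projectional resolution of the identity under any equivalent norm.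
\end{theorem}

So the fact quoted above also fails in density $\aleph_2$. All proofs are in ZFC.

The plan is as follows. Section~\ref{sec:aleph1} treats density $\aleph_1$ and locates the step that is missing in higher density: a projection onto the union of a chain of length $\omega_1$. Section~\ref{sec:skeleton} shows that a skeleton always provides such projections. Sections \ref{sec:space}--\ref{sec:uncountable} construct a space in which they do not exist, and Section~\ref{sec:proofs} assembles the proofs.

\subsection*{Ordinals}
An ordinal is the set of all smaller ordinals. A subset of a limit ordinal $\gamma$ is \emph{bounded} in $\gamma$ if it has an upper bound below $\gamma$, and \emph{cofinal} in $\gamma$ otherwise. We use the following standard facts.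
\begin{enumerate}
\item[(O1)] Countable subsets of $\omega_1$ are bounded in $\omega_1$, and subsets of $\omega_2$ of cardinality at most $\aleph_1$ are bounded in $\omega_2$. Every limit ordinal $\delta<\omega_1$ is the supremum of a strictly increasing sequence.
\item[(O2)] A limit ordinal $\gamma<\omega_2$ has \emph{cofinality $\omega_1$} if and only if every countable subset of $\gamma$ is bounded in $\gamma$; in that case a countable union of bounded subsets of $\gamma$ is bounded. If $(\gamma_i)_{i<\omega_1}$ is strictly increasing in $\omega_2$, then $\gamma=\sup_i\gamma_i$ is below $\omega_2$ and has cofinality $\omega_1$, since by (O1) a countable subset of $\gamma$ lies below a single $\gamma_i$.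
\item[(O3)] Every ordinal is uniquely of the form $\lambda+n$ with $\lambda$ zero or a limit ordinal and $n\in\mathbb N$.
\item[(O4)] In a metric space, the union of an increasing chain of closed sets indexed by $\omega_1$ or by $\omega_2$ is closed, since by (O1) every sequence in the union lies in one member of the chain.
\end{enumerate}

\section{Density $\aleph_1$: gluing along a chain}\label{sec:aleph1}

\begin{proof}[Proof of Theorem~\ref{thm:densities}\,(a)]
Let $\mathcal F$ be an exhaustion of $X$ by $1$-complemented subspaces. If $X$ is separable, the one-element family $\{\mathrm{id}\}$ is a skeleton. So let $\{d_\alpha:\alpha<\omega_1\}$ be dense in the nonseparable space $X$.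

Choose an increasing chain $(F_\alpha)_{\alpha<\omega_1}$ in $\mathcal F$ by recursion. Let $F_0\in\mathcal F$ be nonzero. Let $F_{\alpha+1}\in\mathcal F$ contain $F_\alpha$ and $d_\alpha$, which is possible because $\mathcal F$ covers $X$ and is directed. For limit $\delta$ let $F_\delta=\operatorname{cl}\bigcup_{\alpha<\delta}F_\alpha$; this is the closure of the union along a sequence $\alpha_n\uparrow\delta$, so it belongs to $\mathcal F$. The union $\bigcup_{\alpha<\omega_1}F_\alpha$ is dense, and closed by (O4), so it equals $X$.

Let $R_\alpha$ be a projection of $X$ onto $F_\alpha$ with $\|R_\alpha\|\le1$. These projections need not be coherent. The remedy is to use $R_\beta$ only for the single step from $F_{\beta+1}$ down to $F_\beta$. Fix $\alpha$ and define linear maps $P_\alpha^\beta\colon F_\beta\to F_\alpha$ of norm at most $1$, for $\alpha\le\beta<\omega_1$, each extending the previous ones. Put $P_\alpha^\alpha=\mathrm{id}$. Put $P_\alpha^{\beta+1}v=P_\alpha^\beta R_\beta v$ for $v\in F_{\beta+1}$; this extends $P_\alpha^\beta$ because $R_\beta$ fixes $F_\beta$. For limit $\delta$ the maps $P_\alpha^\beta$, $\beta<\delta$,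 define a map of norm at most $1$ on the dense subspace $\bigcup_{\beta<\delta}F_\beta$ of $F_\delta$, and $P_\alpha^\delta$ is its continuous extension. Together the maps $P_\alpha^\beta$ define a projection $P_\alpha$ of $X$ onto $F_\alpha$ with $\|P_\alpha\|\le1$ and
\begin{equation}\label{eq:step}
P_\alpha v=P_\alpha R_\gamma v\qquad(v\in F_{\gamma+1},\ \gamma\ge\alpha).
\end{equation}

Conditions (i) and (iii) hold for $\{P_\alpha\}_{\alpha<\omega_1}$ by the choice of the chain. Let $\alpha\le\beta$. Then $P_\beta P_\alpha=P_\alpha$ because $F_\alpha\subset F_\beta$. We show $P_\alpha P_\beta=P_\alpha$ on $F_\gamma$ by induction on $\gamma\ge\beta$. On $F_\beta$ the map $P_\beta$ is the identity. For $v\in F_{\gamma+1}$ we have $R_\gamma v\in F_\gamma$, so \eqref{eq:step} for $\beta$, the induction hypothesis and \eqref{eq:step} for $\alpha$ give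
\[
P_\alpha P_\beta v=P_\alpha P_\beta R_\gamma v=P_\alpha R_\gamma v=P_\alpha v .
\]
At limit $\gamma$ the identity holds on a dense subspace of $F_\gamma$, hence on $F_\gamma$.
\end{proof}

The bound $\|R_\beta\|\le1$ is what keeps the maps $P_\alpha^\beta$ uniformly bounded, so that they extend at limit stages. In the nonseparable case the projections $P_\alpha$, $\omega\le\alpha<\omega_1$, are nonzero, hence of norm $1$, and together with $P_{\omega_1}=\mathrm{id}$ they form a PRI; this is the fact quoted in the introduction.

Now let $\operatorname{dens}X>\aleph_1$. A chain $(F_\alpha)_{\alpha<\omega_1}$ in $\mathcal F$ has a union $Y$ of density at most $\aleph_1$, so $Y\ne X$, and the recursion defines the maps $P_\alpha$ on $Y$ only. To continue, one needs a projection of $X$ onto $Y$, some kind of limit of the projections $R_\alpha$. If $X$ is reflexive, such a limit exists: for an ultrafilter on $\omega_1$ containing all final segments, the weak limit $Rv$ of $R_\alpha v$ along the ultrafilter defines a linear map of norm at most $1$ that fixes $Y$ and takes values in the weakly closed subspace $Y$. Without compactness nothing in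 the hypotheses produces $R$. The next section shows that this gap is not an artifact of the method.

\section{A skeleton complements unions of $\omega_1$-chains}\label{sec:skeleton}

For a skeleton the projections along a chain do converge. Since Definition~\ref{def:skeleton} contains no bound on the norms, we first find one on a cofinal set of indices.

\begin{lemma}\label{lem:bounded}
Let $\{P_s\}_{s\in\Gamma}$ be a projectional skeleton in a Banach space $Z$, and put $\Gamma_r=\{s\in\Gamma:\|P_s\|\le r\}$. There is $r\in\mathbb N$ with the following properties.
\begin{enumerate}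
\item[(a)] For every $s\in\Gamma$ there is $t\in\Gamma_r$ with $t\ge s$.
\item[(b)] If $s_0\le s_1\le\cdots$ in $\Gamma_r$, then $t=\sup_ns_n$ exists, $t\in\Gamma_r$, and $P_{s_n}v\to P_tv$ for every $v\in Z$.
\item[(c)] If $S\subset Z$ is separable and $s\in\Gamma_r$, then there is $u\in\Gamma_r$ with $u\ge s$ and $S\subset P_uZ$.
\end{enumerate}
\end{lemma}

\begin{proof}
By (ii), $P_sZ\subset P_tZ$ for $s\le t$. Condition (iii) also holds for sequences $s_0\le s_1\le\cdots$: such a sequence is either eventually constant, and then its last value is the supremum and has the largest range, or it has a strictly increasing subsequence with the same upper bounds and the same union of ranges.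

(a) Suppose that no $r$ works. For each $r\in\mathbb N$ pick $u_r\in\Gamma$ such that no $t\ge u_r$ lies in $\Gamma_r$. Since $\Gamma$ is directed, there are $t_0\le t_1\le\cdots$ with $t_r\ge u_r$. Let $t=\sup_rt_r$. For $r\ge\|P_t\|$ we have $t\in\Gamma_r$ and $t\ge u_r$, a contradiction. Fix $r$ as in (a). Then $\Gamma_r$ is up-directed and $Z=\bigcup_{s\in\Gamma_r}P_sZ$.

(b) Let $w=P_tv$ and $\eta>0$. By (iii) there are $l$ and $w'\in P_{s_l}Z$ with $\|w-w'\|<\eta$. For $n\ge l$ we have $P_{s_n}v=P_{s_n}P_tv=P_{s_n}w$ by (ii), and $P_{s_n}w'=w'$. Hence
\[
\|P_{s_n}v-w\|\le\|P_{s_n}(w-w')\|+\|w'-w\|\le(r+1)\eta .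
\]
So $P_{s_n}v\to P_tv$, and therefore $\|P_tv\|\le r\|v\|$.

(c) Let $\{d_n:n\in\mathbb N\}$ be dense in $S$ and pick $t_n\in\Gamma_r$ with $d_n\in P_{t_n}Z$. Choose $s\le u_0\le u_1\le\cdots$ in $\Gamma_r$ with $u_n\ge t_n$, and let $u=\sup_nu_n\in\Gamma_r$. The closed set $P_uZ$ contains every $d_n$, hence $S$.
\end{proof}

The skeleton need not have anything to do with a given exhaustion. The two are matched by interleaving them along a chain of length $\omega_1$. The map $\Phi$ below lets us prescribe, in addition, how fast the chain grows.

\begin{proposition}\label{prop:chain}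
Let $Z$ be a Banach space with a projectional skeleton, let $\mathcal G$ be an exhaustion of $Z$, and let $\Phi\colon\mathcal G\to\mathcal G$ satisfy $G\subset\Phi(G)$ for all $G\in\mathcal G$. Then there is an increasing chain $(G_i)_{i<\omega_1}$ in $\mathcal G$ such that $\Phi(G_i)\subset G_{i+1}$ for all $i$ and $\bigcup_{i<\omega_1}G_i$ is a closed complemented subspace of $Z$.
\end{proposition}

\begin{proof}
Let $r$ be as in Lemma~\ref{lem:bounded}. The exhaustion $\mathcal G$ absorbs separable sets as well: given $G\in\mathcal G$ and a separable $S\subset Z$ with dense subset $\{d_n:n\in\mathbb N\}$, pick $H_n\in\mathcal G$ with $d_n\in H_n$ and, by directedness, $K_0\subset K_1\subset\cdots$ in $\mathcal G$ with $G\subset K_0$ and $H_n\subset K_n$; then $\operatorname{cl}\bigcup_nK_n\in\mathcal G$ contains $G\cup S$.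

\emph{The chains.} We build increasing chains $(s_i)_{i<\omega_1}$ in $\Gamma_r$ and $(G_i)_{i<\omega_1}$ in $\mathcal G$. Start with any $s_0$ and $G_0$. Given $s_i$ and $G_i$, let $G_{i+1}\in\mathcal G$ contain $\Phi(G_i)\cup P_{s_i}Z$, and let $s_{i+1}\ge s_i$ in $\Gamma_r$ satisfy $G_{i+1}\subset P_{s_{i+1}}Z$, by Lemma~\ref{lem:bounded}\,(c). For limit $\delta$ take $i_n\uparrow\delta$ and put $s_\delta=\sup_ns_{i_n}\in\Gamma_r$ and $G_\delta=\operatorname{cl}\bigcup_nG_{i_n}\in\mathcal G$. Since $P_{s_i}Z\subset G_{i+1}\subset P_{s_{i+1}}Z$, the two chains of subspaces have the same union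
\[
Y=\bigcup_{i<\omega_1}G_i=\bigcup_{i<\omega_1}P_{s_i}Z ,
\]
and $Y$ is closed by (O4).

\emph{The projection.} Fix $v\in Z$; we claim that $i\mapsto P_{s_i}v$ is eventually constant. For each $\eta>0$ there is $j<\omega_1$ with $\|P_{s_i}v-P_{s_j}v\|\le\eta$ for all $i\ge j$. Otherwise we could choose $j_0<j_1<\cdots$ with $\|P_{s_{j_{n+1}}}v-P_{s_{j_n}}v\|>\eta$ for all $n$, although this sequence converges by Lemma~\ref{lem:bounded}\,(b). Let $j(l)$ correspond to $\eta=1/l$ and let $j^*=\sup_lj(l)<\omega_1$. For $i,i'\ge j^*$ we get $\|P_{s_i}v-P_{s_{i'}}v\|\le2/l$ for all $l$, which proves the claim.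

Let $pv$ be the eventual value. Then $p$ is linear, $\|p\|\le r$ and $pZ\subset Y$. If $v\in P_{s_j}Z$, then $P_{s_i}v=v$ for $i\ge j$, so $p$ fixes $Y$. Thus $p$ is a projection onto $Y$.
\end{proof}

\section{The space}\label{sec:space}

By Proposition~\ref{prop:chain} it suffices to construct an exhaustion by $1$-complemented subspaces in which the union of every fast enough growing $\omega_1$-chain is uncomplemented. The members will be coordinate subspaces $X_A$ with $A\subset\omega_2$ countable, and the unions will be subspaces $X_A$ with $|A|=\aleph_1$. So we want a projection onto $X_A$ to require a choice that can be made for countable $A$ and cannot be made for uncountable $A$. The choice will be an injection $A\to\mathbb N$.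

The mechanism uses three kinds of vectors. For $y<x$ a vector $g_{x,y}$ is placed close to a vector $b_y$. If $y\in A$ and $x\notin A$, then $b_y\in X_A$ and $g_{x,y}\notin X_A$, so a projection onto $X_A$ must move $g_{x,y}$ to a vector of $X_A$ that is still close to $b_y$. For fixed $x$, all signed sums of the $g_{x,y}$ have norm at most $1$, so the signed sums of the images must stay bounded; sums of the $b_y$ themselves will be large. Substitutes $a_{n,y}$ close to $b_y$ are offered, but their signed sums are declared small only when the indices $n$ are pairwise distinct.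

How close $g_{x,y}$ is to $b_y$ limits the norms of the projections that are affected. To defeat all bounded projections, every degree of closeness has to occur cofinally often. With (O3) define the \emph{weight}
\[
k(\lambda+n)=n+1 .
\]

Let $E$ be the vector space with algebraic basis
\[
b_y\quad(y<\omega_2),\qquad a_{n,y}\quad(n\in\mathbb N,\ y<\omega_2),\qquad g_{x,y}\quad(y<x<\omega_2).
\]
\emph{Column $y$} consists of $b_y$ and the basis vectors with second index $y$; see Figure~\ref{fig:array}. The set $\mathcal A\subset E$ of \emph{atoms} consists of
\begin{enumerate}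
\item[(A1)] the \emph{bases} $b_y$;
\item[(A2)] the \emph{links} $k(y)(a_{n,y}-b_y)$ and $k(y)(g_{x,y}-b_y)$;
\item[(A3)] the \emph{rows} $\sum_{y\in F}\theta_yg_{x,y}$, where $x<\omega_2$, $F\subset x$ is finite and $|\theta_y|=1$;
\item[(A4)] the \emph{transversals} $\sum_{y\in F}\theta_ya_{\sigma(y),y}$, where $F\subset\omega_2$ is finite, $\sigma\colon F\to\mathbb N$ is injective and $|\theta_y|=1$.
\end{enumerate}
The case $F=\emptyset$ gives the atom $0$, and one-point sets $F$ show that every basis vector is an atom. For $u\in E$ put
\[
\|u\|=\inf\Big\{\sum_i|t_i|:\ u=\sum_it_i\alpha_i\text{ a finite sum with }\alpha_i\in\mathcal A\Big\}.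
\]
This is a finite seminorm, the Minkowski functional of the absolutely convex hull of $\mathcal A$, and $\|\alpha\|\le1$ for every atom $\alpha$. All estimates reduce to checking the four kinds of atoms, by the following principle: if $\varphi$ is a linear functional on $E$, $T\colon E\to E$ is linear and $c\ge0$, then
\begin{align}
|\varphi(\alpha)|\le c\ \text{ for all }\alpha\in\mathcal A&\ \Longrightarrow\ |\varphi(u)|\le c\|u\|\ \text{ for all }u\in E,\label{eq:functional}\\
\|T\alpha\|\le c\ \text{ for all }\alpha\in\mathcal A&\ \Longrightarrow\ \|Tu\|\le c\|u\|\ \text{ for all }u\in E.\label{eq:operator}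
\end{align}
To see this, apply $\varphi$ or $T$ to a representation $u=\sum_it_i\alpha_i$, use the triangle inequality and take the infimum.

For a set $S$ of basis vectors let $\chi_S$ be the linear functional on $E$ that equals $1$ on $S$ and $0$ on the other basis vectors. Let $\psi_y=\chi_S$ with $S$ the whole column $y$. Let $q_y\colon E\to E$ be the linear map that fixes the basis vectors of column $y$ and sends all others to $0$.

\begin{lemma}\label{lem:columns}
Let $y<\omega_2$, $u\in E$, and let $S$ be a subset of column $y$. Then
\[
|\chi_S(u)|\le k(y)\|u\|,\qquad|\psi_y(u)|\le\|u\|,\qquad\|q_yu\|\le\|u\|,\qquad\chi_S=\chi_S\circ q_y .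
\]
In particular $\|\cdot\|$ is a norm.
\end{lemma}

\begin{proof}
A base, a row or a transversal has at most one term in column $y$, with a coefficient of modulus $1$. On these atoms $|\chi_S|\le1\le k(y)$, and $q_y$ sends them to $0$ or to a unimodular multiple of a basis vector. A link lies in one column. If this column is not $y$, then $\chi_S$ and $q_y$ vanish on it. A link $k(y)(e-b_y)$ in column $y$ is fixed by $q_y$, and $\chi_S$ takes on it the value $k(y)(\chi_S(e)-\chi_S(b_y))\in\{0,\pm k(y)\}$, which is $0$ for $\chi_S=\psi_y$. Now \eqref{eq:functional} and \eqref{eq:operator} give the three inequalities, and the identity holds on basis vectors. If $\|u\|=0$, the first inequality for one-point sets $S$ shows that all coordinates of $u$ vanish.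
\end{proof}

Let $X$ be the completion of $(E,\|\cdot\|)$. The functionals and operators bounded by \eqref{eq:functional} and \eqref{eq:operator} extend to $X$ with the same bounds, and we keep their names. The functional $\psi_y$ does not see the links; it measures how much of column $y$ a vector carries, and $\psi_y(b_y)=1$ gives $\|b_y\|=1$. For $y\ne w$ we have $\|b_y-b_w\|\ge\psi_y(b_y-b_w)=1$, so $\operatorname{dens}X\ge\aleph_2$; as the basis has cardinality $\aleph_2$, we obtain $\operatorname{dens}X=\aleph_2$.

For $A\subset\omega_2$ let
\[
E_A=\operatorname{span}\big(\{b_y,\,a_{n,y}:y\in A,\ n\in\mathbb N\}\cup\{g_{x,y}:x,y\in A,\ y<x\}\big),\qquad X_A=\operatorname{cl}E_A .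
\]

\begin{lemma}\label{lem:XA}
\begin{enumerate}
\item[(a)] $X_A\subset X_B$ if and only if $A\subset B$. In particular $X_A$ determines $A$.
\item[(b)] If $A$ is the union of a nonempty chain $(A_i)$ of subsets of $\omega_2$, then $X_A=\operatorname{cl}\bigcup_iX_{A_i}$.
\item[(c)] $X_A$ is separable if $A$ is countable, and $\operatorname{dens}X_A\le\aleph_1$ if $|A|\le\aleph_1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $y\notin B$, then $\psi_y$ vanishes on $E_B$, hence on $X_B$, so $b_y\notin X_B$. Thus $X_A\subset X_B$ implies $A\subset B$; the converse holds by definition. (b) A vector of $E_A$ involves finitely many indices from $A$, and these lie in one $A_i$; so $E_A=\bigcup_iE_{A_i}$. (c) The spanning set of $E_A$ has cardinality at most $\max(|A|,\aleph_0)$.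
\end{proof}

\section{Countable sets: the exhaustion}\label{sec:countable}

\begin{proposition}\label{prop:exhaustion}
The family $\mathcal F=\{X_A:A\subset\omega_2\text{ countable}\}$ is an exhaustion of $X$ by $1$-complemented subspaces.
\end{proposition}

\begin{proof}
The members are separable by Lemma~\ref{lem:XA}\,(c), and $X_A\cup X_B\subset X_{A\cup B}$. If $v\in X$, write $v=\lim_nv_n$ with $v_n\in E_{A_n}$ and $A_n$ finite; then $v\in X_{\bigcup_nA_n}$. If $X_{A_0}\subset X_{A_1}\subset\cdots$, then $A_0\subset A_1\subset\cdots$ and $\operatorname{cl}\bigcup_nX_{A_n}=X_{\bigcup_nA_n}\in\mathcal F$ by Lemma~\ref{lem:XA}\,(a),\,(b).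

Let $A$ be countable and fix an injection $e\colon A\to\mathbb N$. Define a linear map $r_A\colon E\to E$ on the basis: $r_A$ fixes the basis vectors that lie in $E_A$, it sends the columns $y\notin A$ to $0$, and
\[
r_A\,g_{x,y}=a_{e(y),y}\qquad\text{if }y\in A,\ x\notin A .
\]
We check that $r_A$ sends atoms to atoms.
\begin{enumerate}
\item[(A1)] $b_y$ goes to $b_y$ or to $0$.
\item[(A2)] A link in a column $y\notin A$ goes to $0$. A link in a column $y\in A$ is fixed, except that $k(y)(g_{x,y}-b_y)$ with $x\notin A$ goes to the link $k(y)(a_{e(y),y}-b_y)$.
\item[(A3)] For $x\in A$ the row $\sum_{y\in F}\theta_yg_{x,y}$ goes to the row $\sum_{y\in F\cap A}\theta_yg_{x,y}$. For $x\notin A$ it goes to $\sum_{y\in F\cap A}\theta_ya_{e(y),y}$, which is a transversal because $e$ is injective.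
\item[(A4)] A transversal goes to the transversal formed by its terms with $y\in F\cap A$.
\end{enumerate}
By \eqref{eq:operator}, $r_A$ extends to $X$ with norm at most $1$. It maps $E$ into $E_A$ and fixes $E_A$, so by continuity it maps $X$ into $X_A$ and fixes $X_A$.
\end{proof}

Countability of $A$ enters the construction of $r_A$ at one point, the injectivity of $e$ in (A3).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.1cm,y=0.55cm]
\foreach \c in {0,1,2,3,4} {
  \node at (\c,-1) {$y=\c$};
  \foreach \h in {0,1,2,3} \draw (\c,\h) circle (1.5pt);
  \node at (\c,4.15) {$\vdots$};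
}
\foreach \h/\z in {5/0,6/1,7/2,8/3,9/4}
  \foreach \c in {0,...,\z} \draw (\c,\h) circle (1.5pt);
\foreach \h/\t in {0/{b_y},1/{a_{0,y}},2/{a_{1,y}},3/{a_{2,y}},5/{g_{1,y}},6/{g_{2,y}},7/{g_{3,y}},8/{g_{4,y}},9/{g_{5,y}}}
  \node[left] at (-0.5,\h) {$\t$};
\foreach \c/\h in {0/2,2/1,3/3} {
  \fill (\c,9) circle (2.5pt);
  \fill (\c,\h) circle (2.5pt);
  \draw[->] (\c,9) ++(0.08,-0.15) to[bend left=20] ({\c+0.1},{\h+0.2});
}
\end{tikzpicture}
\caption{Part of the basis of $E$. Column $y$ contains $b_y$, the vectors $a_{n,y}$ with $n\in\mathbb N$, and the vectors $g_{x,y}$ with $x>y$. For $A=\{0,2,3\}$ and the injection $e(0)=1$, $e(2)=0$, $e(3)=2$, the projection $r_A$ onto $X_A$ sends $g_{5,y}$ to $a_{e(y),y}$ for $y\in A$ (arrows). A signed sum of the three upper black vectors (a row) goes to a signed sum of the three lower ones (a transversal).}\label{fig:array}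
\end{figure}

\section{Uncountable sets: no projection}\label{sec:uncountable}

\subsection*{The case $A=\omega_1$ for projections that respect the basis}
The obstruction is visible already for $A=\omega_1$ and the single row $x=\omega_1$. Suppose that $p$ is a projection onto $X_{\omega_1}$ such that, as for the maps $r_A$, each $pg_{x,y}$ with $y<\omega_1$ is either $0$ or a basis vector $e_y$ of column $y$ lying in $E_{\omega_1}$. Let $m>\|p\|$ be an integer and let $B=\{y<\omega_1:k(y)=m\}$, an uncountable set.

For $y\in B$ the value $0$ is excluded by the links: if $pg_{x,y}=0$, then $p$ sends the atom $m(g_{x,y}-b_y)$ to $-mb_y$, which has norm $m>\|p\|$. So for uncountably many $y\in B$ one of the following holds: $e_y=b_y$; or $e_y=a_{n,y}$ with one fixed $n$; or $e_y=g_{\tau(y),y}$ with $y<\tau(y)<\omega_1$. In the third case $\tau^{-1}(x')\subset x'$ is countable for each $x'<\omega_1$, so $\tau$ takes infinitely many values. Given $N$, choose distinct $y_1,\dots,y_N\in B$ of one type, with distinct values $\tau(y_j)$ in the third case, and let $S=\{e_{y_1},\dots,e_{y_N}\}$. A row contains at most one element of $S$, because the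 $\tau(y_j)$ are distinct. A transversal contains at most one element of $S$, because it uses the index $n$ at most once. On bases $|\chi_S|\le1$ and on links $|\chi_S|\le m$. So $\|\chi_S\|\le m$ by \eqref{eq:functional}, and since $\sum_jg_{x,y_j}$ is an atom,
\[
N=\chi_S\Big(\sum_{j\le N}e_{y_j}\Big)=\chi_S\Big(p\sum_{j\le N}g_{x,y_j}\Big)\le m\|p\| .
\]
This is false for large $N$.

\subsection*{Arbitrary projections}
For an arbitrary projection $p$ two things change. The part of $pg_{x,y}$ in column $y$ is spread over infinitely many basis vectors; we approximate it by a finitely supported vector and use $\psi_y$ to show that its coefficients add up to a definite amount. And $pg_{x,y}$ has parts in other columns, which could cancel the main terms; we average over signs to remove them.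

\begin{proposition}\label{prop:uncomplemented}
Let $\gamma<\omega_2$ have cofinality $\omega_1$, and let $A\subset\gamma$ be such that for every $m\ge1$ the set $\{y\in A:k(y)=m\}$ is cofinal in $\gamma$. Then $X_A$ is not complemented in $X$.
\end{proposition}

\begin{proof}
Suppose that $p$ is a projection of $X$ onto $X_A$. Let $C=\|p\|\ge1$, let $m\ge2C$ be an integer and let $B=\{y\in A:k(y)=m\}$. We test $p$ on the row $x=\gamma$, which is not in $A$ and meets every column $y\in A$.

\emph{Step 1: the image of $g_{x,y}$ has mass in column $y$.} For $y\in B$ put $h_y=q_ypg_{x,y}$. Since $pb_y=b_y=q_yb_y$ and $m(g_{x,y}-b_y)$ is a link,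
\[
\|h_y-b_y\|=\|q_yp(g_{x,y}-b_y)\|\le C/m\le\tfrac12 .
\]
As $pg_{x,y}\in X_A=\operatorname{cl}E_A$ and $q_y$ is continuous, $h_y$ lies in the closure of
\[
q_yE_A=\operatorname{span}\big(\{b_y\}\cup\{a_{n,y}:n\in\mathbb N\}\cup\{g_{x',y}:x'\in A,\ x'>y\}\big).
\]
Choose $h_y'\in q_yE_A$ with $\|h_y-h_y'\|\le\frac1{8m}$. Then $|\psi_y(h'_y)-1|=|\psi_y(h_y'-b_y)|\le\frac12+\frac18$, so
\begin{equation}\label{eq:mass}
\operatorname{Re}\psi_y(h_y')\ge\tfrac38 .
\end{equation}
Pick $n_y\ge1$ and a finite set $D_y\subset\{x'\in A:x'>y\}$ such that $h_y'$ is in the span of $b_y$, the vectors $a_{n,y}$ with $n<n_y$, and the vectors $g_{x',y}$ with $x'\in D_y$.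

\emph{Step 2: columns with a common bound $\nu$ and disjoint sets of rows.} The set $B=\bigcup_{\nu\ge1}\{y\in B:n_y\le\nu\}$ is cofinal in $\gamma$. By (O2) there is $\nu$ such that $B_\nu=\{y\in B:n_y\le\nu\}$ is cofinal in $\gamma$. Each $D_y$ is a finite subset of $\gamma$, so we can choose $y_1<y_2<\cdots$ in $B_\nu$ such that $y_{j+1}$ is greater than all elements of $D_{y_j}$. The elements of $D_{y_j}$ lie strictly between $y_j$ and $y_{j+1}$, so the sets $D_{y_j}$ are pairwise disjoint.

\emph{Step 3: test functionals.} We cannot test with $\sum_j\pm\psi_{y_j}$, which may take the value $N$ on a row with $N$ terms. So we cut $\psi_{y_j}$ down to the finite set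
\[
S_j=\{b_{y_j}\}\cup\{a_{n,y_j}:n<\nu\}\cup\{g_{x',y_j}:x'\in D_{y_j}\}
\]
and put $\chi_j=\chi_{S_j}$. By Lemma~\ref{lem:columns}, $\|\chi_j\|\le m$ and $\chi_j=\chi_j\circ q_{y_j}$. Since $n_{y_j}\le\nu$, the vector $h'_{y_j}$ is in the span of $S_j$, so $\chi_j(h'_{y_j})=\psi_{y_j}(h'_{y_j})$. With \eqref{eq:mass},
\begin{equation}\label{eq:diagonal}
\operatorname{Re}\chi_j(pg_{x,y_j})=\operatorname{Re}\chi_j(h_{y_j})\ge\operatorname{Re}\chi_j(h'_{y_j})-m\cdot\tfrac1{8m}\ge\tfrac38-\tfrac18=\tfrac14 .
\end{equation}
It matters here that the bound on $\|\chi_j\|$ does not involve $\nu$, because $\nu$ was found only after the tolerance $\frac1{8m}$ had been fixed.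

For $N\ge1$ and $\theta\in\{\pm1\}^N$ let $\chi^\theta=\sum_{j\le N}\theta_j\chi_j$, and let $M=\max(m,\nu)$. We check that $|\chi^\theta|\le M$ on $\mathcal A$.
\begin{enumerate}
\item[(A1)] On a base at most one $\chi_j$ is nonzero, and its value is $1$.
\item[(A2)] A link lies in one column, so at most one $\chi_j$ is nonzero on it, and its value has modulus at most $\|\chi_j\|\le m$.
\item[(A3)] On a row with first index $x'$, $\chi_j$ vanishes unless $x'\in D_{y_j}$. This happens for at most one $j$, so the value has modulus at most $1$.
\item[(A4)] On a transversal, $\chi_j$ vanishes unless $y_j\in F$ and $\sigma(y_j)<\nu$. As $\sigma$ is injective, this happens for at most $\nu$ indices $j$, so the value has modulus at most $\nu$.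
\end{enumerate}
Hence $\|\chi^\theta\|\le M$ by \eqref{eq:functional}.

\emph{Step 4: averaging over signs.} The vector $w_\theta=\sum_{j\le N}\theta_jg_{x,y_j}$ is a row, so $|\chi^\theta(pw_\theta)|\le MC$. The average of $\theta_i\theta_j$ over $\theta\in\{\pm1\}^N$ is $1$ for $i=j$, and $0$ for $i\ne j$ (change the sign of $\theta_i$). Therefore, by \eqref{eq:diagonal},
\[
MC\ge\operatorname{Re}\,2^{-N}\sum_\theta\chi^\theta(pw_\theta)=\operatorname{Re}\sum_{i,j\le N}\Big(2^{-N}\sum_\theta\theta_i\theta_j\Big)\chi_i(pg_{x,y_j})=\sum_{j\le N}\operatorname{Re}\chi_j(pg_{x,y_j})\ge\frac N4 .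
\]
The constants $M$ and $C$ do not depend on $N$, and $N$ is arbitrary: a contradiction.
\end{proof}

\begin{remark}\label{rem:hypotheses}
The inequality $\gamma<\omega_2$ supplies the row $x=\gamma$; for $A=\omega_2$ we have $X_A=X$. The cofinality of $\gamma$ supplies $\nu$ in Step 2; for countable $A$ the conclusion fails by Proposition~\ref{prop:exhaustion}. Two more maps show what else can repair a row $x\notin A$. Both fix the basis vectors in $E_A$ and send the columns $y\notin A$ to $0$, so as in Proposition~\ref{prop:exhaustion} only the atoms that contain some $g_{x,y}$ with $y\in A$, $x\notin A$ need attention.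

(1) \emph{Bounded weights.} If $k\le m$ on $A$, send these $g_{x,y}$ to $0$. The rows with $x\notin A$ go to $0$, and the link $k(y)(g_{x,y}-b_y)$ goes to $-k(y)b_y$. This gives a projection onto $X_A$ of norm at most $m$.

(2) \emph{A largest element.} If $x_0=\max A$, send $g_{x,y}$ to $g_{x_0,y}$ for $y<x_0$ and to $a_{0,x_0}$ for $y=x_0$. Links go to links, and a row with $x\notin A$ goes to a row with first index $x_0$ plus at most one term $\theta a_{0,x_0}$. This gives a projection onto $X_A$ of norm at most $2$. Thus $X_{\omega_1+1}$ is complemented in $X$. The map also explains why $g_{x,y}$ exists only for $y<x$: a row of $A$ that met all columns of $A$ could replace the rows outside $A$. In Proposition~\ref{prop:uncomplemented} each row of $A$ meets only a bounded set of columns, which is what makes the sets $D_{y_j}$ disjoint.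
\end{remark}

\section{Proofs of the theorems}\label{sec:proofs}

It remains to make the chains of Proposition~\ref{prop:chain} grow so that their unions satisfy the hypotheses of Proposition~\ref{prop:uncomplemented}. At each step we add, above the current set, ordinals of every weight. For countable $A\subset\omega_2$ let $\lambda_A<\omega_2$ be the least limit ordinal greater than all elements of $A$, and let $A^+=A\cup\{\lambda_A+n:n\in\mathbb N\}$, again a countable set.

\begin{lemma}\label{lem:growth}
Let $(A_i)_{i<\omega_1}$ be an increasing chain of countable subsets of $\omega_2$ with $A_i^+\subset A_{i+1}$ for all $i$, and let $A=\bigcup_iA_i$. Then $X_A$ is not complemented in $X$.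
\end{lemma}

\begin{proof}
Write $\lambda_i=\lambda_{A_i}$. For $i<j$ we have $\lambda_i\in A_{i+1}\subset A_j$, so $\lambda_i<\lambda_j$. By (O2), $\gamma=\sup_i\lambda_i$ is below $\omega_2$ and has cofinality $\omega_1$, and $A\subset\gamma$ since $A_i\subset\lambda_i$. For $m\ge1$ the ordinals $\lambda_i+(m-1)$, $i<\omega_1$, belong to $A$, have weight $m$, and are cofinal in $\gamma$. Proposition~\ref{prop:uncomplemented} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The space $X$ has density $\aleph_2$, and $\mathcal F$ is an exhaustion by $1$-complemented subspaces by Proposition~\ref{prop:exhaustion}. Suppose that $X$ has a projectional skeleton. Apply Proposition~\ref{prop:chain} to $\mathcal F$ and $\Phi(X_A)=X_{A^+}$, which is well defined by Lemma~\ref{lem:XA}\,(a). We obtain a chain $G_i=X_{A_i}$, and by the same lemma the sets $A_i$ increase and satisfy $A_i^+\subset A_{i+1}$. The union $\bigcup_iX_{A_i}$ is closed, so it equals $X_A$ with $A=\bigcup_iA_i$ by Lemma~\ref{lem:XA}\,(b), and it is complemented in $X$. This contradicts Lemma~\ref{lem:growth}.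
\end{proof}

For larger densities we add a summand that contributes only to the density.

\begin{proof}[Proof of Theorem~\ref{thm:densities}\,(b)]
Let $Z=X\oplus_1\ell_2(\kappa)$, with norm $\|(v,\xi)\|=\|v\|+\|\xi\|_2$. It has a dense subset of cardinality $\max(\aleph_2,\kappa)=\kappa$, and it contains the $\kappa$ unit vectors of $\ell_2(\kappa)$, at mutual distance $\sqrt2$; so $\operatorname{dens}Z=\kappa$. For $A\subset\omega_2$ and $B\subset\kappa$ let $Z_{A,B}=X_A\oplus\ell_2(B)$, where $\ell_2(B)$ consists of the vectors supported by $B$. Lemma~\ref{lem:XA}\,(a) and the unit vectors show that $Z_{A,B}\subset Z_{A',B'}$ if and only if $A\subset A'$ and $B\subset B'$. If $(A_i,B_i)$ is an increasing chain of pairs with unions $A$ and $B$, then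
\begin{equation}\label{eq:union}
Z_{A,B}=\operatorname{cl}\bigcup_iZ_{A_i,B_i},
\end{equation}
because the union contains the dense set of all $(u,\xi)$ with $u\in E_A$ and $\xi$ supported by a finite subset of $B$.

Let $\mathcal G=\{Z_{A,B}:A,B\text{ countable}\}$. Its members are separable, and $(v,\xi)\mapsto(r_Av,\xi\cdot1_B)$ is a projection onto $Z_{A,B}$ of norm at most $1$. The family is directed by $Z_{A\cup A',B\cup B'}$; it covers $Z$ because $\mathcal F$ covers $X$ and every $\xi\in\ell_2(\kappa)$ has countable support; and it is closed under closures of unions of increasing sequences by \eqref{eq:union}.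

Suppose that $Z$ has a projectional skeleton. Proposition~\ref{prop:chain} with $\Phi(Z_{A,B})=Z_{A^+,B}$ gives a chain $Z_{A_i,B_i}$, $i<\omega_1$, with $A_i$ and $B_i$ increasing and $A_i^+\subset A_{i+1}$, and a projection $\hat p$ of $Z$ onto its closed union, which is $Z_{A,B}$ with $A=\bigcup_iA_i$ and $B=\bigcup_iB_i$ by \eqref{eq:union}. Let $pv$ be the first coordinate of $\hat p(v,0)$. Then $p\colon X\to X_A$ is bounded and linear, and $pv=v$ for $v\in X_A$ because $(v,0)\in Z_{A,B}$. So $X_A$ is complemented in $X$, contrary to Lemma~\ref{lem:growth}.
\end{proof}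

For the last theorem we compare the given chain with the chain $(X_\alpha)_{\alpha<\omega_2}$, where $\alpha$ is read as the set of smaller ordinals, and find an index of cofinality $\omega_1$ at which the two agree.

\begin{proof}[Proof of Theorem~\ref{thm:pri}]
The dense subspace $\bigcup_\alpha Y_\alpha$ is closed by (O4), so it equals $X$. Also $X=\bigcup_{\alpha<\omega_2}X_\alpha$, since each vector lies in some $X_A$ with $A$ countable, hence bounded in $\omega_2$. Fix $\alpha<\omega_2$. The space $Y_\alpha$ has a dense subset of cardinality at most $\aleph_1$; each of its points lies in some $X_\beta$, so by (O1) all of them lie in one $X_\beta$, and then $Y_\alpha\subset X_\beta$. By Lemma~\ref{lem:XA}\,(c) the argument applies with the roles of the chains exchanged. So there is $\beta(\alpha)<\omega_2$ with $Y_\alpha\subset X_{\beta(\alpha)}$ and $X_\alpha\subset Y_{\beta(\alpha)}$.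

Define $\gamma_0=0$, $\gamma_{i+1}=\max(\gamma_i+1,\beta(\gamma_i))$, and $\gamma_\delta=\sup_{i<\delta}\gamma_i$ for limit $\delta<\omega_1$. This sequence is strictly increasing in $\omega_2$, so $\gamma=\sup_{i<\omega_1}\gamma_i<\omega_2$ has cofinality $\omega_1$ by (O2). From $Y_{\gamma_i}\subset X_{\gamma_{i+1}}$ and $X_{\gamma_i}\subset Y_{\gamma_{i+1}}$, the continuity of the chain $(Y_\alpha)$ and Lemma~\ref{lem:XA}\,(b) we get
\[
Y_\gamma=\operatorname{cl}\bigcup_{i<\omega_1}Y_{\gamma_i}=\operatorname{cl}\bigcup_{i<\omega_1}X_{\gamma_i}=X_\gamma .
\]
The set $A=\gamma$ satisfies the hypothesis of Proposition~\ref{prop:uncomplemented}. Indeed, let $\xi<\gamma$ and $m\ge1$. The countable set $\{\xi+n:n\in\mathbb N\}\subset\gamma$ is bounded in $\gamma$, so the limit ordinal $\xi+\omega$ is below $\gamma$, and $\xi+\omega+(m-1)<\gamma$ has weight $m$ and exceeds $\xi$. Hence $Y_\gamma=X_\gamma$ is not complemented in $X$.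

Finally, let $\{P_\alpha\}_{\omega\le\alpha\le\omega_2}$ be a PRI of $X$ under an equivalent norm. Closures, densities and boundedness of operators are the same for both norms. So $Y_\alpha=P_{\max(\alpha,\omega)}X$, $\alpha<\omega_2$, is a chain as in the theorem all of whose members are complemented, which we have just excluded.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Kubis} Wies{\l}aw Kubi\'s, \emph{Banach spaces with projectional skeletons}, arXiv:0802.1109 (2008).
\end{thebibliography}
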